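# Solenoids and a strongly Polishable class that is not compactifiable

Throughout, $\omega=\{0,1,2,\dots\}$, $Q=[0,1]^\omega$ is the Hilbert cube, $\mathbb T=\mathbb R/\mathbb Z$, and a compactum is a compact space.

## 1. Families of compacta and the classes they represent

**Definition 1 (hyperspace).** $\mathcal K(Q)$ is the set of all compact subsets of $Q$, including $\emptyset$, with the Vietoris topology. On nonempty sets this topology is given by the Hausdorff metric: $F$ and $G$ are at distance at most $\varepsilon$ when every point of each set is within $\varepsilon$ of some point of the other. The point $\emptyset$ is isolated. The space $\mathcal K(Q)$ is compact and metrizable.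

*Example.* If $y_n\to x$ in $Q$ and $y_n\ne x$, then $\{x,y_n\}\to\{x\}$ in $\mathcal K(Q)$. So a limit of two-point sets may be a one-point set: the homeomorphism type can change in the limit.

We shall often use that conditions such as "$x\in F$" are closed: if $x_n\to x$, $F_n\to F$ and $x_n\in F_n$, then $x\in F$.

**Definition 2 (families and equivalence).** A subset of $\mathcal K(Q)$ is called a family. For a family $\mathcal F$, let $\widetilde{\mathcal F}$ be the class of all metrizable compacta homeomorphic to some member of $\mathcal F$. Two families $\mathcal F,\mathcal G$ are equivalent if $\widetilde{\mathcal F}=\widetilde{\mathcal G}$, that is, every member of $\mathcal F$ is homeomorphic to a member of $\mathcal G$ and vice versa.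

*Example.* The family of all two-point subsets of $Q$ is not closed, by the previous example. It is equivalent to the family $\{\{x,y\}\}$ with one member, where $x\neq y$ are fixed, and that family is closed. So passing to an equivalent family can lower the complexity.

A class $\mathcal C$ of metrizable compacta is always assumed closed under homeomorphic copies. Every metrizable compactum embeds in $Q$, so every such class is $\widetilde{\mathcal F}$ for some family $\mathcal F$. We ask how simple $\mathcal F$ can be chosen. Recall that a subset of a Polish space is *analytic* if it is empty or a continuous image of $\omega^\omega$. Borel sets are analytic, and analytic sets are closed under countable unions and intersections, and under continuous images and preimages between Polish spaces. For example, if $M\subseteq X\times Y$ is Borel with $X,Y$ Polish, then the projection of $M$ to $X$ is analytic.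

**Definition 3 (strongly compactifiable, strongly Polishable).** A class $\mathcal C$ is strongly compactifiable if $\mathcal C=\widetilde{\mathcal F}$ for some closed (equivalently, compact) family $\mathcal F\subseteq\mathcal K(Q)$. It is strongly Polishable if $\mathcal C=\widetilde{\mathcal F}$ for some $G_\delta$ family $\mathcal F\subseteq\mathcal K(Q)$.

*Example.* The class of two-point spaces is strongly compactifiable. Every strongly compactifiable class is strongly Polishable, since closed sets in a metrizable space are $G_\delta$.

**Definition 4 (compactifiable).** A class $\mathcal C$ is compactifiable if there are metrizable compacta $A,B$ and a continuous map $q:A\to B$ such that, up to homeomorphism, the fibers $q^{-1}(b)$, $b\in B$, are exactly the members of $\mathcal C$.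

*Example.* Let $A=\{(x,b):0\le x\le b\le 1\}$, $B=[0,1]$, $q(x,b)=b$. The fiber over $0$ is a point and all other fibers are arcs, so the class of spaces that are a point or an arc is compactifiable.

Strongly compactifiable implies compactifiable. Indeed, for a closed family $\mathcal F$ put $A=\{(x,F)\in Q\times\mathcal F:x\in F\}$, $B=\mathcal F$, and let $q$ be the projection. The set $A$ is closed in the compact space $Q\times\mathcal F$, and the fiber over $F$ is $F\times\{F\}\cong F$.

Two known facts will be quoted:

* **Fact (i).** Every analytic subset of $\mathcal K(Q)$ is equivalent to a $G_\delta$ subset. So the strongly Polishable classes are exactly the classes $\widetilde{\mathcal F}$ with $\mathcal F$ analytic.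
* **Fact (ii).** Every $F_\sigma$ subset of $\mathcal K(Q)$ is equivalent to a closed subset.

Here is the question, from Adam Bartoš, "Borel complexity up to the equivalence", arXiv:1812.00484 (2018). *Is there an analytic subset of $\mathcal K(Q)$ that is not equivalent to a closed subset? In other words, is there a class of metrizable compacta that is strongly Polishable but not strongly compactifiable?* The answer will be yes. Facts (i) and (ii) are not needed for the counterexample, and where they enter the sharper theorem below we shall also give direct arguments.

## 2. Finite spaces, infinite compacta, and countable classes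

**Finite spaces.** The family of all nonempty finite subsets of $Q$ is not closed. Yet its class is strongly compactifiable, by hand: in $[0,1]$ (a subset of $Q$) put
$$F_n=\{0\}\cup\{1/(n+i):1\le i\le n-1\},\qquad n\ge1 .$$
Then $F_n$ has exactly $n$ points and $F_n\to\{0\}=F_1$. So $\{F_n:n\ge1\}$ is closed, and it represents all nonempty finite spaces. The trick is to place large members of the class close to one fixed member.

**Infinite compacta.** The family of infinite compact subsets of $Q$ is $G_\delta$, because each set $\{K:|K|\le n\}$ is closed. It is not closed, since infinite sets can shrink to a point. Is this a strongly Polishable class that is not strongly compactifiable? No. Let $S=\{0\}\cup\{1/n:n\ge1\}$, fix the point $0=(0,0,\dots)\in Q$, and consider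
$$\mathcal G=\{K\in\mathcal K([0,1]\times Q\times[0,1]):\ S\times\{0\}\times\{0\}\subseteq K\}.$$
Since $[0,1]\times Q\times [0,1]\cong Q$, this is a closed family up to a homeomorphism of the ambient cubes, and its members are infinite. Conversely let $X$ be an infinite metrizable compactum, with metric $d\le1$. It has a nonisolated point, so there is a set $S'=\{x_\infty\}\cup\{x_n:n\ge1\}\subseteq X$ with distinct points and $x_n\to x_\infty$. The map $x_n\mapsto1/n$, $x_\infty\mapsto0$ is a homeomorphism $S'\to S$, and by Tietze's theorem it extends to a continuous $f:X\to[0,1]$. Let $h:X\to Q$ be an embedding. The map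
$$x\mapsto\bigl(f(x),\ d(x,S')\,h(x),\ d(x,S')\bigr)$$
is continuous. It is injective: if $x,y$ have the same image and $d(x,S')=d(y,S')>0$, then $h(x)=h(y)$, so $x=y$; if both distances are $0$, then $x,y\in S'$ and $f(x)=f(y)$ gives $x=y$. The image contains $S\times\{0\}\times\{0\}$. So $\mathcal G$ represents exactly the infinite metrizable compacta.

**Countably many types.** If $\mathcal C$ has only countably many homeomorphism types, choose one copy of each in $Q$. This gives a countable, hence $F_\sigma$, family, and Fact (ii) makes $\mathcal C$ strongly compactifiable. So a counterexample needs uncountably many types.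

The examples show the difficulty. It does not help that a particular $G_\delta$ family is not closed; we must exclude every closed family, with all copies placed as cleverly as one likes. We need spaces whose type remains visible however they are embedded.

## 3. Solenoids coded by binary sequences

For a sequence $e=(e_0,e_1,\dots)$ of positive integers put
$$\Sigma(e)=\{x\in\mathbb T^\omega:\ x_n=e_n\,x_{n+1}\ \text{for all } n\}.$$
This is a compact set, the inverse limit of copies of $\mathbb T$ whose bonding maps are multiplication by $e_0,e_1,\dots$. For example, $\Sigma(2,2,2,\dots)$ is the dyadic solenoid, and $\Sigma(1,1,1,\dots)$ is a circle. Two elementary properties will be used repeatedly.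

*Dropping coordinates.* For each $N$, $\Sigma(e)\cong\Sigma(e_N,e_{N+1},\dots)$, by $x\mapsto(x_N,x_{N+1},\dots)$. This is a continuous bijection of compacta, because $x_{N-1},\dots,x_0$ are recovered from $x_N$ by multiplication.

*Closeness.* Give $\mathbb T^\omega$ the metric $\rho(x,y)=\sum_n2^{-n}|x_n-y_n|$, where $|\cdot|\le\frac12$ is the distance in $\mathbb R/\mathbb Z$. If $e_n=e'_n$ for all $n<N$, then the Hausdorff distance satisfies
$$\rho_H(\Sigma(e),\Sigma(e'))\le 2^{-N-1}. \tag{1}$$
For let $x\in\Sigma(e)$. Put $y_n=x_n$ for $n\le N$. The equations $y_n=e'_ny_{n+1}$ hold for $n<N$. Since $\mathbb T$ is divisible, we can choose $y_{N+1},y_{N+2},\dots$ successively with $e'_ny_{n+1}=y_n$ for $n\ge N$. Then $y\in\Sigma(e')$ and $\rho(x,y)\le\sum_{n>N}2^{-n}\cdot\frac12=2^{-N-1}$. The roles of $e,e'$ are symmetric.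

Now we code binary sequences. Let $\pi_0<\pi_1<\pi_2<\cdots$ be the primes.

**Definition 5 (the solenoids $\Sigma_s$).** For $s\in2^\omega$ put
$$a(s)=\{\pi_{2k+s(k)}:k\in\omega\},\qquad d_n(s)=\prod_{k\le n}\pi_{2k+s(k)},\qquad \Sigma_s=\Sigma(d_0(s),d_1(s),\dots).$$
For $E\subseteq2^\omega$ let $\mathcal C_E$ be the class of all spaces homeomorphic to some $\Sigma_s$, $s\in E$.

So the primes are grouped in pairs $(2,3),(5,7),(11,13),\dots$, and $a(s)$ contains exactly one prime of each pair.

*Example.* For $s=(0,0,0,\dots)$ we get $a(s)=\{2,5,11,17,\dots\}$, $d_0(s)=2$, $d_1(s)=10$, $d_2(s)=110$. Changing $s(0)$ to $1$ replaces $2$ by $3$ in $a(s)$ and in every $d_n(s)$.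

To recognize $s$ from the topology of $\Sigma_s$ we use Čech cohomology $H^1$ with integer coefficients. We need these standard facts.

**Continuity** (Eilenberg–Steenrod, *Foundations of Algebraic Topology*, Ch. X, Thm 3.1). For an inverse sequence of compact spaces, $H^1(\varprojlim X_n)=\varinjlim H^1(X_n)$. In particular, let $K_0\supseteq K_1\supseteq\cdots$ be compact with $\bigcap_iK_i=K$. Since $K$ is the inverse limit of the inclusions, every class in $H^1(K)$ is the restriction of a class on some $K_i$; and a class on $K_i$ that restricts to $0$ on $K$ restricts to $0$ on some $K_j$ with $j\ge i$.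

*Example.* Let $K_i$ be the union of the plane circles through the origin with center $(1/n,0)$ and radius $1/n$, $n\ge i$, for $i\ge1$. The intersection of the $K_i$ is the origin, whose $H^1$ is $0$. So each class on $K_1$ vanishes on some $K_j$: it winds around only finitely many of the circles.

**Countability.** If $K$ is compact metrizable, $H^1(K)$ is countable: $K$ is the inverse limit of a sequence of finite polyhedra, whose groups $H^1$ are finitely generated, and continuity applies.

**Proposition 6.** Let $\xi_n\in H^1(\Sigma(e))$ be the pullback of a fixed generator of $H^1(\mathbb T)=\mathbb Z$ under the $n$th coordinate map. There is an isomorphism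
$$H^1(\Sigma(e))\cong\bigcup_n\frac1{e_0\cdots e_{n-1}}\mathbb Z\subseteq\mathbb Q,\qquad \xi_n\mapsto\frac1{e_0\cdots e_{n-1}} .$$
In particular $H^1(\Sigma_s)\cong A_s$, where
$$A_s=\{u/v:\ u\in\mathbb Z,\ v\text{ a finite product of primes from }a(s),\text{ repetitions allowed}\}.$$

*Proof.* Multiplication by $e_n$ on $\mathbb T$ induces multiplication by $e_n$ on $H^1(\mathbb T)=\mathbb Z$. By continuity $H^1(\Sigma(e))$ is the direct limit of $\mathbb Z\xrightarrow{e_0}\mathbb Z\xrightarrow{e_1}\cdots$. Map the $n$th copy of $\mathbb Z$ to $\mathbb Q$ by $z\mapsto z/(e_0\cdots e_{n-1})$. These injective maps are compatible, since $e_nz/(e_0\cdots e_n)=z/(e_0\cdots e_{n-1})$, so the limit is the union of their images, and $\xi_n$ is the class of $1$ in the $n$th copy.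

For $e_n=d_n(s)$ the union lies in $A_s$, because all prime factors of the $d_n(s)$ lie in $a(s)$. Conversely let $v$ be a finite product of primes of $a(s)$. Each prime $\pi_{2k+s(k)}$ divides $d_n(s)$ for every $n\ge k$, so an arbitrarily high power of it divides $d_0(s)\cdots d_{n-1}(s)$ for large $n$. Hence $v$ divides $d_0(s)\cdots d_{n-1}(s)$ for large $n$, and $u/v$ is in the union. $\square$

The same argument shows that the tail $e=(d_N(s),d_{N+1}(s),\dots)$ also gives the group $A_s$, now with $\xi_0\mapsto1$.

**Proposition 7.** Let $s,t\in2^\omega$.

1. If $p\in a(s)$, then $p^mA_s=A_s$ for all $m$.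
2. If $r\notin a(s)$ is prime, $0\ne w=u/v\in A_s$ with $v$ a finite product of primes from $a(s)$, and $w\in r^mA_s$, then $r^m\le|u|$.
3. If $\Sigma_s\cong\Sigma_t$, then $s=t$.

*Example.* For $s=(0,0,0,\dots)$ we have $A_s\ni 12/5=3\cdot(4/5)$, so $12/5$ is divisible by $3$ in $A_s$, but it is not divisible by $9$. It is divisible by every power of $2$.

*Proof.* (1) $u/v=p^m\cdot u/(p^mv)$, and $p^mv$ is again a product of primes from $a(s)$.

(2) Let $u/v=r^mu'/v'$ with $v'$ a product of primes of $a(s)$. Then $uv'=r^mu'v$, and $r\nmid v'$ because $r\notin a(s)$. So $r^m\mid u$, and $u\ne0$ gives $r^m\le|u|$.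

(3) Fix $k$. By (1), $A_s$ is $\pi_{2k+s(k)}$-divisible. For the other prime of the pair, $r=\pi_{2k+1-s(k)}\notin a(s)$, it is not $r$-divisible: otherwise $1\in r^mA_s$ for all $m$, and (2) would give $r^m\le1$. So $s(k)$ is the unique $i\in\{0,1\}$ for which $H^1(\Sigma_s)$ is $\pi_{2k+i}$-divisible. This is a topological property of $\Sigma_s$. $\square$

In part 2 the bound $|u|$ depends on $w$ (and on how it is written) but not on the prime $r$. The proof will rest on this uniformity.

**Proposition 8.** With $\mathbb T^\omega$ embedded in $Q$, the map $s\mapsto\Sigma_s$ from $2^\omega$ to $\mathcal K(Q)$ is a homeomorphic embedding.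

*Proof.* $\mathbb T$ embeds in $[0,1]^2$, so $\mathbb T^\omega$ embeds in $([0,1]^2)^\omega\cong Q$, and this embeds $\mathcal K(\mathbb T^\omega)$ in $\mathcal K(Q)$. If $s|N=t|N$, then $d_n(s)=d_n(t)$ for $n<N$, and (1) gives $\rho_H(\Sigma_s,\Sigma_t)\le2^{-N-1}$. So the map is continuous. It is injective by Proposition 7(3), and $2^\omega$ is compact. $\square$

## 4. The classification of the classes $\mathcal C_E$

**Theorem 9.** Let $E\subseteq2^\omega$.

1. The following are equivalent: (a) $E$ is $F_\sigma$; (b) $\mathcal C_E$ is strongly compactifiable; (c) $\mathcal C_E$ is compactifiable.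
2. $\mathcal C_E$ is strongly Polishable if and only if $E$ is analytic.

**Corollary 10.** Let $E=\{s\in2^\omega:s(k)=1\text{ for infinitely many }k\}$. Then $\mathcal C_E$ is strongly Polishable but not strongly compactifiable, and not even compactifiable. Moreover $\{\Sigma_s:s\in E\}$ is a $G_\delta$ (hence analytic) family that is not equivalent to any closed family.

*Proof from Theorem 9.* We have $E=\bigcap_n\bigcup_{k\ge n}\{s:s(k)=1\}$, which is $G_\delta$. By Proposition 8, $\{\Sigma_s:s\in E\}$ is a $G_\delta$ subset of the compact set $\{\Sigma_s:s\in2^\omega\}$, and so it is $G_\delta$ in $\mathcal K(Q)$. Thus $\mathcal C_E$ is strongly Polishable, without any appeal to Fact (i).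

$E$ is not $F_\sigma$. Otherwise its complement $D$, the set of sequences that are eventually $0$, is $G_\delta$. It is dense, so $D=\bigcap_nO_n$ with every $O_n$ open and dense. It is countable, and each $2^\omega\setminus\{x\}$, $x\in D$, is open and dense because $2^\omega$ has no isolated points. The countably many dense open sets $O_n$ and $2^\omega\setminus\{x\}$, $x\in D$, have empty intersection, contradicting the Baire category theorem. So $\mathcal C_E$ is not compactifiable, by (c)$\Rightarrow$(a). $\square$

The heart of the matter is (c)$\Rightarrow$(a).

## 5. The type map can jump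

Let $q:A\to B$ be a continuous map of metrizable compacta, with fibers $X_b=q^{-1}(b)$, such that each $X_b$ is homeomorphic to some $\Sigma_s$. By Proposition 7(3) the sequence $s$ is unique; call it $\sigma(b)$. We get the *type map* $\sigma:B\to2^\omega$. If the fibers represent exactly $\mathcal C_E$, then $\sigma(B)=E$. Indeed, each $X_b$ is homeomorphic to $\Sigma_s$ for some $s\in E$, so $\sigma(b)=s\in E$; and for $s\in E$ the space $\Sigma_s$ is homeomorphic to some $X_b$, so $\sigma(b)=s$.

A sensible first hope is that $\sigma$ is continuous. Then $E=\sigma(B)$ would be compact, and we would be done. The hope fails for every pair of types. Take $s\ne t$ in $2^\omega$ and put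
$$\Sigma^N=\Sigma\bigl(d_0(t),\dots,d_{N-1}(t),d_N(s),d_{N+1}(s),\dots\bigr).$$
Dropping $N$ coordinates here and in $\Sigma_s$ gives $\Sigma^N\cong\Sigma(d_N(s),d_{N+1}(s),\dots)\cong\Sigma_s$. By (1), $\Sigma^N\to\Sigma_t$. So $\{\Sigma^N:N\in\omega\}\cup\{\Sigma_t\}$ is a closed family in which copies of $\Sigma_s$ converge to $\Sigma_t$, and $\sigma$ jumps from $s$ to $t$.

Let us see why cohomology does not forbid this. Let $p\in a(t)\setminus a(s)$. In $\Sigma_t$ the class $\xi_0$ is divisible by all powers of $p$, and continuity of $H^1$ will spread any finite amount of this divisibility to nearby members of the family. In $\Sigma^N$ we have $x_0=d_0(t)\cdots d_{N-1}(t)\,x_N$, so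
$$\xi_0=d_0(t)\cdots d_{N-1}(t)\,\xi_N .$$
Identify $H^1(\Sigma^N)$ with $A_s$ so that $\xi_N$ corresponds to $1$. Then $\xi_0$ becomes the integer $d_0(t)\cdots d_{N-1}(t)$, which is indeed divisible by a high power of $p$, although $p\notin a(s)$. Proposition 7(2) only says that this power is at most $d_0(t)\cdots d_{N-1}(t)$. The numerator absorbs the divisibility. One jump, or one convergent sequence of jumps, gives no contradiction.

What would give one is a single fiber $W$, of type $s$, with a nonzero class divisible by arbitrarily high powers $r^m$ of primes $r\notin a(s)$. By Proposition 7(2) the primes may vary with $m$. In the example there is no such fiber, and correspondingly $\sigma$ is continuous at every isolated point of the family. But if jumps occurred in every open set, we could nest neighborhoods, use one jump at each stage, and look at the fiber in the limit. Two difficulties remain.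

* We do not know the type $s$ of the limit fiber while we construct it, so we do not know which primes are outside $a(s)$. Here the pairs help: a jump in the $k$th digit brings together a fiber that is divisible by one prime of the $k$th pair and nearby fibers divisible by the other. We can force divisibility by *both* primes. Whatever $s$ turns out to be, one of the two is outside $a(s)$. Had we coded $s(k)$ by the presence or absence of a single prime, a jump would force divisibility by that prime alone, which contradicts nothing if the prime belongs to $a(s)$.
* We do not know in advance which class on a large set will restrict to a nonzero class on $W$. So we treat all of them, finitely many at each stage; the groups are countable.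

This produces at least one point of continuity, in a strong sense, in every closed subset of $B$, and that suffices to show that $E$ is $F_\sigma$.

## 6. Nested jumps force too much divisibility

Keep $q:A\to B$ and $\sigma$ as in Section 5. For closed $D\subseteq B$ put $A_D=q^{-1}(D)$, a compact metrizable space. Interiors are taken in $B$.

**Lemma 11.** Let $D\subseteq B$ be closed, $b\in\operatorname{int}D$, $\Gamma\subseteq H^1(A_D)$ finite, $p\in a(\sigma(b))$ and $m\in\omega$. Then there are arbitrarily small closed neighborhoods $D'\subseteq D$ of $b$ such that $\gamma|_{A_{D'}}\in p^mH^1(A_{D'})$ for all $\gamma\in\Gamma$.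

*Proof.* The aim is to spread the divisibility on $X_b$ to a neighborhood. If $\gamma|_{A_{D'}}=p^m\delta$, then restricting $\delta$ shows the same for every smaller closed neighborhood. So it is enough to treat one $\gamma$ and then intersect finitely many neighborhoods.

Choose closed neighborhoods $D\supseteq D'_0\supseteq D'_1\supseteq\cdots$ of $b$ with $\bigcap_iD'_i=\{b\}$ and diameters tending to $0$, for instance closed balls. Then $\bigcap_iA_{D'_i}=X_b$. By Proposition 7(1), $H^1(X_b)\cong A_{\sigma(b)}$ satisfies $p^mH^1(X_b)=H^1(X_b)$, so $\gamma|_{X_b}=p^m\beta$ for some $\beta\in H^1(X_b)$. By continuity $\beta=\beta'|_{X_b}$ for some $i$ and some $\beta'\in H^1(A_{D'_i})$. The class $\gamma|_{A_{D'_i}}-p^m\beta'$ vanishes on $X_b$, so by continuity again it vanishes on $A_{D'_j}$ for some $j\ge i$. Hence $\gamma|_{A_{D'_l}}=p^m\beta'|_{A_{D'_l}}$ for every $l\ge j$, and any such $D'_l$ serves. $\square$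

**Lemma 12 (Main Lemma).** Let $q:A\to B$ be a continuous map of metrizable compacta such that every fiber $X_b$ is homeomorphic to $\Sigma_{\sigma(b)}$ for some (unique) $\sigma(b)\in2^\omega$. Then every nonempty closed $B'\subseteq B$ has a nonempty relatively open subset $U$ such that $\sigma|_U$ is continuous.

*Proof.* Suppose this fails for some nonempty closed $B'$.

**Step 1: jumps in one digit.** This step puts the failure in a usable form. Let $U\subseteq B'$ be nonempty and relatively open. Then $\sigma|_U$ is discontinuous at some $b\in U$, so there are $b_i\in U$, $b_i\to b$, with $\sigma(b_i)\not\to\sigma(b)$. There is $N$ such that $\sigma(b_i)|N\ne\sigma(b)|N$ for infinitely many $i$, and some digit $k<N$ differs for infinitely many of these $i$. Passing to a subsequence, we get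
$$b\in U,\quad b_i\in U,\quad b_i\to b,\quad k\in\omega\quad\text{with}\quad\sigma(b_i)(k)=1-\sigma(b)(k)\ \text{ for all }i. \tag{2}$$

**Step 2: the nested construction.** The aim is to trap a fiber on which all classes are very divisible. We construct closed sets $B=D_0\supseteq D_1\supseteq D_2\supseteq\cdots$ with $B'\cap\operatorname{int}D_j\ne\emptyset$, and numbers $k_j$. As soon as $D_j$ is defined, fix an enumeration, possibly with repetitions,
$$H^1(A_{D_j})=\{\alpha_{j,l}:l\in\omega\},$$
which is possible because this group is countable. Note that $B'\cap\operatorname{int}D_0=B'\ne\emptyset$.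

Let $D_j$ be given. The classes to be treated at this stage form the finite set
$$\Gamma_j=\{\alpha_{i,l}|_{A_{D_j}}:\ i,l\le j\}\subseteq H^1(A_{D_j}).$$
Apply (2) to $U=B'\cap\operatorname{int}D_j$ to obtain $b$, $(b_i)$ and $k$, and set $k_j=k$.

*First prime.* Let $p=\pi_{2k+\sigma(b)(k)}\in a(\sigma(b))$. By Lemma 11 at $b$ there is a closed neighborhood $D'\subseteq D_j$ of $b$ such that $\gamma|_{A_{D'}}\in p^{\,j+1}H^1(A_{D'})$ for every $\gamma\in\Gamma_j$.

*Second prime.* Since $b_i\to b$, we can choose $i$ with $b_i\in\operatorname{int}D'$. By (2), the other prime of the $k$th pair is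
$$p'=\pi_{2k+1-\sigma(b)(k)}=\pi_{2k+\sigma(b_i)(k)}\in a(\sigma(b_i)).$$
Apply Lemma 11 at $b_i$ to the closed set $D'$ and the restrictions of $\Gamma_j$ to $A_{D'}$. We get a closed neighborhood $D_{j+1}\subseteq D'$ of $b_i$, of diameter less than $2^{-j}$, such that $\gamma|_{A_{D_{j+1}}}\in p'^{\,j+1}H^1(A_{D_{j+1}})$ for every $\gamma\in\Gamma_j$.

Then $b_i\in B'\cap\operatorname{int}D_{j+1}$, so the construction continues. Divisibility by $p^{\,j+1}$ survives the restriction from $A_{D'}$ to $A_{D_{j+1}}$, and $\{p,p'\}=\{\pi_{2k_j},\pi_{2k_j+1}\}$. So for every $\gamma\in\Gamma_j$,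
$$\gamma|_{A_{D_{j+1}}}\ \text{ is divisible in }H^1(A_{D_{j+1}})\text{ both by }\pi_{2k_j}^{\,j+1}\text{ and by }\pi_{2k_j+1}^{\,j+1}. \tag{3}$$

**Step 3: the limit fiber.** Here we reach the contradiction. The $D_j$ are nonempty, compact, nested, with diameters tending to $0$, so $\bigcap_jD_j=\{c\}$ for some $c\in B$. Put $W=X_c=\bigcap_jA_{D_j}$ and $s=\sigma(c)$. Then $H^1(W)\cong A_s\ne0$. Fix $0\ne w\in H^1(W)$ and write it as $u/v$ in $A_s$, with $v$ a finite product of primes from $a(s)$. By continuity, $w=\alpha|_W$ for some class $\alpha=\alpha_{i,l}\in H^1(A_{D_i})$.

Let $j\ge\max(i,l)$. Then $\alpha|_{A_{D_j}}\in\Gamma_j$. Restricting (3) further to $W$, we see that $w$ is divisible in $A_s$ by the $(j+1)$st powers of both primes of the $k_j$th pair. One of them, $r_j=\pi_{2k_j+1-s(k_j)}$, is not in $a(s)$. Proposition 7(2) gives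
$$2^{j+1}\le r_j^{\,j+1}\le|u|\qquad\text{for all }j\ge\max(i,l),$$
which is impossible, since $u$ does not depend on $j$. $\square$

## 7. Piecewise continuity of the type map, and (c)$\Rightarrow$(a)

Lemma 12 gives local continuity on some part of each closed set. A derivative argument turns this into a global statement.

**Proposition 13.** Under the hypotheses of Lemma 12, $B$ is a countable union of closed sets on each of which $\sigma$ is continuous.

*Proof.* Call an open $U\subseteq B$ good if it is covered by countably many closed subsets of $B$ on each of which $\sigma$ is continuous. Let $V$ be the union of all good sets. By the Lindelöf property, $V$ is the union of countably many good sets, so $V$ itself is good; let $\{C_n\}$ be a countable collection of closed sets that covers $V$, with every $\sigma|_{C_n}$ continuous.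

Suppose $B'=B\setminus V\ne\emptyset$. This set is closed. By Lemma 12 there is an open $U\subseteq B$ with $U\cap B'\ne\emptyset$ and $\sigma|_{U\cap B'}$ continuous. Take $b\in U\cap B'$ and a closed neighborhood $D\subseteq U$ of $b$. Then $D\cap B'$ is closed in $B$, $\sigma$ is continuous on it, and
$$\operatorname{int}D\subseteq(D\cap B')\cup V\subseteq(D\cap B')\cup\bigcup_nC_n .$$
So $\operatorname{int}D$ is good and $b\in\operatorname{int}D\subseteq V$, contradicting $b\in B'$. Hence $V=B$. $\square$

**Proof of (c)$\Rightarrow$(a) in Theorem 9.** Let $q:A\to B$ witness that $\mathcal C_E$ is compactifiable. All fibers are homeomorphic to solenoids $\Sigma_s$, so the type map $\sigma$ is defined, and $\sigma(B)=E$ by Section 5. By Proposition 13, $B=\bigcup_nC_n$ with $C_n$ closed and $\sigma|_{C_n}$ continuous. Each $C_n$ is compact, so each $\sigma(C_n)$ is compact, and $E=\sigma(B)=\bigcup_n\sigma(C_n)$ is $F_\sigma$. (If $E=\emptyset$, then $B=\emptyset$ and there is nothing to prove.) $\square$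

With this, Corollary 10 is proved: its proof used only (c)$\Rightarrow$(a) and the implication from strongly compactifiable to compactifiable.

## 8. Realizing $F_\sigma$ and analytic index sets

It remains to prove (a)$\Rightarrow$(b)$\Rightarrow$(c) and part 2 of Theorem 9. The implication (b)$\Rightarrow$(c) was shown after Definition 4.

**Proof of (a)$\Rightarrow$(b).** Let $E$ be $F_\sigma$. Then $E$ is $\sigma$-compact, so by Proposition 8 the family $\{\Sigma_s:s\in E\}$ is $\sigma$-compact, hence $F_\sigma$, and Fact (ii) makes it equivalent to a closed family.

For these solenoids the closed family can be written down, with the jumps of Section 5 and the trick used for finite spaces. If $E=\emptyset$, take the empty family. Otherwise fix $t\in E$ and write $E=\bigcup_nE_n$ with each $E_n$ compact. For $s\in E_n$ put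
$$\Sigma_s^{(n)}=\Sigma\bigl(d_0(t),\dots,d_{n-1}(t),d_n(s),d_{n+1}(s),\dots\bigr)\cong\Sigma_s,\qquad \mathcal G_n=\{\Sigma_s^{(n)}:s\in E_n\}.$$
By (1), $s\mapsto\Sigma^{(n)}_s$ is continuous, so $\mathcal G_n$ is compact. Also by (1), every member of $\mathcal G_n$ is within $2^{-n-1}$ of $\Sigma_t$ in the Hausdorff metric of $\rho$. Let $\mathcal G=\{\Sigma_t\}\cup\bigcup_n\mathcal G_n$. Given a sequence in $\mathcal G$, either infinitely many terms lie in $\{\Sigma_t\}$ or in one $\mathcal G_n$, and a subsequence converges in that compact set; or a subsequence lies in sets $\mathcal G_{n}$ with $n\to\infty$, and it converges to $\Sigma_t\in\mathcal G$. So $\mathcal G$ is compact. Clearly $\widetilde{\mathcal G}=\mathcal C_E$. $\square$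

**Proof of Theorem 9, part 2: analytic index sets.** Let $E$ be analytic. By Proposition 8, $\{\Sigma_s:s\in E\}$ is analytic, and Fact (i) shows that $\mathcal C_E$ is strongly Polishable.

This too can be done directly. If $E=\emptyset$, the empty family works. Otherwise let $f:\omega^\omega\to2^\omega$ be continuous with image $E$. The space $\omega^\omega$ is homeomorphic to a $G_\delta$ subset of $2^\omega$; identify it with that subset. The set $H=\{(f(z),z):z\in\omega^\omega\}$ is closed in $2^\omega\times\omega^\omega$, hence $G_\delta$ in $2^\omega\times2^\omega$, and its projection to the first factor is $E$. The map $(s,z)\mapsto\Sigma_s\times\{z\}$ from $2^\omega\times2^\omega$ to $\mathcal K(\mathbb T^\omega\times2^\omega)$ is continuous and injective, so it is a homeomorphic embedding. After embedding $\mathbb T^\omega\times2^\omega$ in $Q$, the image of $H$ is a $G_\delta$ subset of a compact subset of $\mathcal K(Q)$. So it is a $G_\delta$ family, and it represents $\mathcal C_E$.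

**Proof of Theorem 9, part 2: the converse.** Let $\mathcal C_E=\widetilde{\mathcal G}$ with $\mathcal G$ a $G_\delta$ family. We describe $E$ in terms of $\mathcal G$ and check that the description is analytic.

*Description of $E$.* We claim
$$E=\{s\in2^\omega:\ \exists X\in\mathcal G\ \ X\cong\Sigma_s\}. \tag{4}$$
If $s\in E$, then $\Sigma_s\in\mathcal C_E=\widetilde{\mathcal G}$, so such an $X$ exists. Conversely, if $X\in\mathcal G$ and $X\cong\Sigma_s$, then $\Sigma_s\in\widetilde{\mathcal G}=\mathcal C_E$, so $\Sigma_s\cong\Sigma_t$ for some $t\in E$, and $s=t\in E$ by Proposition 7(3).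

*The relation $X\cong Y$ is analytic on $\mathcal K(Q)$.* We have $X\cong Y$ if and only if there is $K\in\mathcal K(Q\times Q)$ with $\mathrm{pr}_1(K)=X$, $\mathrm{pr}_2(K)=Y$ and both $\mathrm{pr}_1|_K$, $\mathrm{pr}_2|_K$ injective. For a homeomorphism, take $K$ to be its graph. Conversely, given $K$, both projections are continuous bijections of compacta, hence homeomorphisms $K\cong X$ and $K\cong Y$. The conditions $\mathrm{pr}_1(K)=X$ and $\mathrm{pr}_2(K)=Y$ are closed in $(X,Y,K)$, since $K\mapsto\mathrm{pr}_i(K)$ is continuous. For $n\ge1$, the set of $K$ that contain points $x,y$ with $d(x,y)\ge1/n$ and $\mathrm{pr}_i(x)=\mathrm{pr}_i(y)$ is closed: if $K_m\to K$ with such points $x_m,y_m\in K_m$, a subsequence of $(x_m,y_m)$ converges to points of $K$ with the same properties. So injectivity of $\mathrm{pr}_i|_K$ is a $G_\delta$ condition. The set of triples $(X,Y,K)$ as required is therefore Borel, and its projection to $(X,Y)$ is analytic.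

*Conclusion.* The map $(s,X)\mapsto(X,\Sigma_s)$ is continuous by Proposition 8. So $\{(s,X):X\in\mathcal G,\ X\cong\Sigma_s\}$ is analytic in $2^\omega\times\mathcal K(Q)$, as the intersection of an analytic set with a Borel set. Its projection to $2^\omega$ is $E$, by (4). Hence $E$ is analytic. $\square$

## 9. Other index sets and countable intersections

**Arbitrary complexity.** By Theorem 9, for *every* analytic non-$F_\sigma$ set $E\subseteq2^\omega$ the class $\mathcal C_E$ is strongly Polishable but not compactifiable, so the $F_\sigma$ condition in part 1 is sharp. All members of these classes are solenoids, hence one-dimensional continua: an inverse limit of circles is a continuum of dimension at most $1$, and it has more than one point because $H^1(\Sigma_s)\ne0$, so its dimension is not $0$.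

**Countable intersections.** Let $E$ be as in Corollary 10, and let $E_n=\{s:s(k)=1\text{ for some }k\ge n\}$. Each $E_n$ is open in $2^\omega$, hence $F_\sigma$, and $E=\bigcap_nE_n$. Moreover
$$\mathcal C_E=\bigcap_n\mathcal C_{E_n}.$$
The inclusion from left to right is clear. If $X$ lies in every $\mathcal C_{E_n}$, then $X\cong\Sigma_{s_n}$ with $s_n\in E_n$. By Proposition 7(3) all the $s_n$ are the same sequence $s$, so $s\in\bigcap_nE_n=E$. By Theorem 9 each $\mathcal C_{E_n}$ is strongly compactifiable, while $\mathcal C_E$ is not compactifiable. So neither the strongly compactifiable nor the compactifiable classes are closed under countable intersections.
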